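# The coefficients $pc_{2n}$ of the Conway polynomial modulo 2, and the HOMFLY-PT polynomial at $a=\sqrt{-1}$

## Dropping one degree modulo 2, with integer values

Throughout, $C_K(z)=1+\sum_{i\ge1}c_{2i}(K)z^{2i}$ is the Conway polynomial of an oriented knot $K$ in $S^3$. The integers $pc_{2i}(K)$ are defined by
$$C_K(z)=\prod_{i\ge1}\bigl(1+(-z^2)^i\bigr)^{pc_{2i}(K)}.\tag{1}$$
"Degree $d$" always means "degree $\le d$", that is, vanishing on all knots with $d+1$ double points. "GV invariant" abbreviates Goussarov–Vassiliev invariant, and "additive" means additive under connected sum.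

**Theorem 1.** For every $n\ge2$ there is an integer-valued additive GV invariant $v_{2n-1}$ of degree $\le 2n-1$ with $pc_{2n}\equiv v_{2n-1}\pmod 2$ on all knots.

**Theorem 2 (sharpness).**
(a) For $n\ge2$, $pc_{2n}$ mod 2 is not a $\mathbb Z_2$-valued GV invariant of degree $\le 2n-2$. Hence $v_{2n-1}$ has degree exactly $2n-1$.
(b) For $n\ge2$ and $M\ge2$, $pc_{2n}$ is congruent mod $M$ to an integer-valued (or even $\mathbb Z_M$-valued) invariant of degree $\le 2n-1$ if and only if $M=2$. For $n=1$ this happens for no $M\ge2$.

**Corollary.** For $n\ge2$, $w_{2n}=\frac12(pc_{2n}-v_{2n-1})$ is an integer-valued additive invariant of degree $2n$ whose symbol is half the symbol of $pc_{2n}$.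

The question comes from James Conant, "Chirality and the Conway polynomial", arXiv:math/0503648 (2005). The conjecture there says that for each $i\ge1$ there is an integer-valued GV invariant $v_{4i-1}$ of degree $4i-1$ with $pc_{4i}\equiv v_{4i-1}$ mod 2. This is Theorem 1 for $n=2i$, so the conjecture is true.

Here is what is being claimed. It is known that $pc_{2n}$ is an integer-valued additive GV invariant of degree $2n$, and that its reduction mod 2 has degree $2n-1$ as a $\mathbb Z_2$-valued invariant. (The last statement must be read for $n\ge2$, by Theorem 2(b) with $n=1$: $pc_2=-c_2$ reduces mod 2 to the Arf invariant. We shall not use this statement.) So mod 2 one degree is lost. Theorem 1 says that the loss is visible over the integers: the $\mathbb Z_2$-valued invariant of degree $2n-1$ is the reduction of an integer-valued invariant of degree $2n-1$. Nothing in the definition of a $\mathbb Z_2$-valued invariant provides such a lift, so we have to construct one.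

## Exponents, double points, chord diagrams

**The coordinates $pc_{2i}$.** Write $x=z^2$. The map
$$\operatorname{exp}_{\mathbb Z}\Big(\sum_{i\ge1}b_ix^i\Big)=\prod_{i\ge1}\bigl(1+(-x)^i\bigr)^{b_i}$$
is a bijection from $x\mathbb Z[[x]]$ to $1+x\mathbb Z[[x]]$ taking addition to multiplication. Indeed $(1+(-x)^i)^{b}=1+(-1)^ib\,x^i+\cdots$, so the exponents of a given series are found one after the other, and at each stage there is exactly one integer choice. Its inverse is called $\operatorname{log}_{\mathbb Z}$, and (1) says $\operatorname{log}_{\mathbb Z}C=\sum pc_{2i}x^i$. Since $C$ is multiplicative under connected sum, the $pc_{2i}$ are additive. The first formulas are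
$$pc_2=-c_2,\qquad pc_4=c_4-\tfrac12(c_2+c_2^2),\qquad pc_6=-c_6+c_2c_4+\tfrac13(c_2-c_2^3).$$
For example, if $C=1+x$, then $(1-x)(1+x)=1-x^2$, so $1+x=(1-x)^{-1}(1+x^2)^{-1}\cdots$ with further factors in degrees $\ge4$. Thus $pc_2=-1$, $pc_4=-1$, $pc_6=0$, in agreement with the formulas.

**Singular knots and degree.** An invariant $v$ with values in an abelian group is extended to knots with transverse double points by $v(K_\times)=v(K_+)-v(K_-)$ at each double point. A knot with $m$ double points is called $m$-singular. The invariant has degree $\le d$ if it vanishes on all $(d+1)$-singular knots, and hence on all knots with more double points.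

**Chord diagrams and symbols.** An $m$-singular knot has a chord diagram: the parametrizing circle with $m$ chords, each joining the two preimages of a double point. If $v$ has degree $\le m$, its value on an $m$-singular knot does not change under crossing changes, because the change is a value on an $(m+1)$-singular knot. So this value depends only on the chord diagram $D$. It is written $\sigma(v)(D)$, and the function $\sigma(v)$ is the symbol of $v$ (in degree $m$). The intersection graph of $D$ has the chords as vertices, and two are joined when they cross.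

*Example.* Take $c_2$. From $C_{K_+}-C_{K_-}=zC_{K_0}$, its value on a 1-singular knot is the coefficient of $z$ in the Conway polynomial of the two-component smoothing, which is the linking number. At a second double point the linking number jumps by $1$ if that point lies between the two components, that is, if the two chords cross, and by $0$ otherwise. A third double point gives $0$. So $c_2$ has degree $2$, and its symbol is $1$ on two crossing chords and $0$ on two parallel chords.

We use the following facts about products (Bar-Natan, Topology 34 (1995)). If $v,w$ are rational invariants of degrees $\le p,q$, then $vw$ has degree $\le p+q$, and on a diagram $D$ with $p+q$ chords its symbol is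
$$\sigma(vw)(D)=\sum_{T\subset D,\ |T|=p}\sigma(v)(T)\,\sigma(w)(D\setminus T).$$

**HOMFLY-PT.** We use that there is a polynomial $P_L(a,z)$ of oriented links with
$$a^{-1}P_{L_+}-aP_{L_-}=zP_{L_0},\qquad P_{\rm unknot}=1,\tag{2}$$
multiplicative under connected sum, with $P|_{a=1}$ the Conway polynomial and $V_L(t)=P_L(a=t,\ z=t^{1/2}-t^{-1/2})$ the Jones polynomial. The last ingredient is an evaluation of the Jones polynomial: for knots, $V_K(\sqrt{-1})=(-1)^{\mathrm{Arf}(K)}$ (Jones, Bull. AMS 12 (1985); H. Murakami, J. Math. Soc. Japan 38 (1986); Lickorish–Millett, Comment. Math. Helv. 61 (1986)). Only $V_K(\sqrt{-1})=\pm1$ will be used.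

*Two test knots.* With $A=a^2$ and $x=z^2$, the positive Hopf link has
$$P=a^2\cdot\frac{a^{-1}-a}{z}+az=\frac{a-a^3}{z}+az .$$
Changing a crossing of the positive trefoil gives the unknot, and smoothing gives the positive Hopf link. So $P_{3_1}=a^2+az\bigl(\frac{a-a^3}z+az\bigr)=2A-A^2+xA$. For the figure-eight knot, changing a negative crossing gives the unknot and smoothing it gives the positive Hopf link. So $P_{4_1}=a^{-2}-a^{-1}z\bigl(\frac{a-a^3}z+az\bigr)=A^{-1}-1+A-x$. At $A=1$ these are $1+x$ and $1-x$.

## Why half a symbol, or the Conway coefficients alone, do not suffice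

Here is the first thing to try. If $pc_{2n}$ mod 2 has degree $2n-1$, then the symbol of $pc_{2n}$ in degree $2n$ takes even values. So halve it. If $w$ is an integer-valued invariant of degree $2n$ with $\sigma(w)=\frac12\sigma(pc_{2n})$, then $v=pc_{2n}-2w$ is integer-valued, has degree $\le2n-1$, and is congruent to $pc_{2n}$ mod 2. Conversely, any $v$ as in Theorem 1 gives $w=\frac12(pc_{2n}-v)$. So the task is to realize half the symbol by an integer-valued invariant. A rational-valued one is at hand, namely $\frac12pc_{2n}$. But it is not integral: for $n=2$ its value on the trefoil is $-\frac12$. It has to be corrected by a rational invariant of degree $\le2n-1$ so as to become integral on all knots, and finding that correction is the original problem again. The symbol carries no information about it.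

The second thing to try is to look for the correction among the invariants we already have, the rational polynomials in $c_2,c_4,\dots$. Give $c_{2k}$ weight $2k$. By the product fact, a polynomial of weight $\le2n-1$ has degree $\le 2n-1$, so these are the candidates. All weights are even, so such a polynomial has weight $\le2n-2$.

For $n=2$ the candidates are $v=\alpha c_2+\beta$. On the unknot $pc_4=0$, so $\beta$ is an even integer. On the trefoil $c_2=1$ and $pc_4=-1$, so $\alpha+\beta$ is odd, hence $\alpha$ is odd. On the figure-eight knot $c_2=-1$ and $pc_4=0-\frac12(-1+1)=0$, so $-\alpha+\beta$ is even, hence $\alpha$ is even. This is a contradiction. For general $n\ge2$ a candidate would have degree $\le2n-2$, which Theorem 2(a) excludes. The missing invariant must have odd degree $2n-1$, so it must come from outside the Conway polynomial.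

The way past this is to use a second variable. The HOMFLY-PT polynomial contains $C$, it contains invariants of odd degree, and it satisfies one relation valid for all knots, $V_K(\sqrt{-1})=\pm1$. In suitable variables $x,u$ this relation is an evaluation at $x=u=-2$. There the monomial $x^ku^j$ has 2-adic size determined by $k+j$, whereas its coefficient has GV degree $\le 2k+j$. Among the coefficients of a given 2-adic size $k+j=n$, the one with $j=0$ has the largest degree bound, $2n$, and all others have bound $\le2n-1$. A relation that holds mod 2 among the coefficients with $k+j=n$ therefore expresses the one with $j=0$ through invariants of lower degree.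

## Two gradings on the HOMFLY-PT expansion

The purpose of this section is to expand $P_K$ into integer-valued GV invariants and to bound their degrees. Put
$$A=a^2,\qquad u=A-1,\qquad x=z^2,$$
and for an $r$-component link put $\tilde P_L=a^{r-1}P_L$. By (2), $P_{L_+}=AP_{L_-}+azP_{L_0}$. Multiply by $a^{r-1}$, where $r$ is the number of components of $L_\pm$ and $r_0=r\pm1$ that of $L_0$. Since $a^{r}P_{L_0}=a^{r-r_0+1}\tilde P_{L_0}$,
$$\tilde P_{L_+}=A\tilde P_{L_-}+zA^{\epsilon}\tilde P_{L_0},\tag{3}$$
with $\epsilon=0$ if $r_0=r+1$ and $\epsilon=1$ if $r_0=r-1$. The $r$-component unlink has $P=\bigl((a^{-1}-a)/z\bigr)^{r-1}$, so $\tilde P=(-u/z)^{r-1}$.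

Expand $A^{\pm1}=(1+u)^{\pm1}$ in $\mathbb Z[[u]]$. Let $F^w\subset\mathbb Z[[u]][z^{\pm1}]$ be the set of elements all of whose monomials $u^pz^l$ have $p\ge0$ and $p+l\ge w$. Then $F^wF^{w'}\subset F^{w+w'}$, and $u,z\in F^1$, and $A^{\pm1}\in 1+F^1\subset F^0$. For example, $u/z\in F^0$, while $z^{-1}\in F^{-1}$ is not in $F^0$.

**Lemma 1.** For an $r$-component link, $z^{r-1}\tilde P_L\in\mathbb Z[A^{\pm1},z^2]$ and $\tilde P_L\in(-u/z)^{r-1}+F^1\subset F^0$.

*Proof.* Both claims hold for unlinks. Induct on the number of crossings of a diagram, and for a fixed number of crossings on the number of crossing changes needed to reach an unlink diagram. At a crossing whose change brings us closer, the changed diagram is covered by the second induction and the smoothed diagram, which has fewer crossings, by the first. So it suffices to show: in (3), if the claims hold for $L_0$ and for one of $L_\pm$, they hold for the other.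

For the first claim multiply (3) by $z^{r-1}$. The last term becomes $A^\epsilon z^r\tilde P_{L_0}$. If $r_0=r+1$ then $z^r=z^{r_0-1}$, and if $r_0=r-1$ then $z^r=z^2z^{r_0-1}$. In both cases the term lies in $\mathbb Z[A^{\pm1},z^2]$. As $A$ is invertible in this ring, $z^{r-1}\tilde P_{L_+}$ lies in it if and only if $z^{r-1}\tilde P_{L_-}$ does.

For the second claim, $\tilde P_{L_0}\in F^0$, so $zA^\epsilon\tilde P_{L_0}\in F^1$. Thus $\tilde P_{L_+}\equiv A\tilde P_{L_-}$ mod $F^1$, and also $\tilde P_{L_-}\equiv A^{-1}\tilde P_{L_+}$ mod $F^1$. Since $A^{\pm1}\in1+F^1$ and the known one of $\tilde P_{L_\pm}$ lies in $F^0$, we get $\tilde P_{L_+}\equiv\tilde P_{L_-}$ mod $F^1$. The links $L_+$ and $L_-$ have the same number of components. $\square$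

For a knot, Lemma 1 says $P_K\in\mathbb Z[A^{\pm1},x]$ and $P_K\in1+F^1$. So we may write
$$P_K=\sum_{k,j\ge0}p_{k,j}(K)\,x^ku^j\in\mathbb Z[[x,u]],\qquad p_{k,j}(K)\in\mathbb Z,\qquad p_{0,0}=1.$$
Setting $u=0$, that is $A=1$, gives $p_{k,0}=c_{2k}$.

*Example.* With $A=1+u$,
$$P_{3_1}=1+x+xu-u^2,\qquad P_{4_1}=1-x+u^2-u^3+\cdots,$$
where the dots are powers $u^j$ with $j\ge4$.

**Lemma 2.** $p_{k,j}$ is a GV invariant of degree $\le 2k+j$. On an $m$-singular knot with chord diagram $D$,
$$\sum_{2k+j=m}p_{k,j}\,z^{2k}u^j=\sum_{S\subset D}u^{m-|S|}z^{|S|}\Bigl(-\frac uz\Bigr)^{r(S)-1},\tag{4}$$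
where $r(S)$ is the number of circles obtained by smoothing the chords in $S$ and deleting the others.

*Proof.* From (2), $P_{L_+}-P_{L_-}=(A-1)P_{L_-}+azP_{L_0}=uP_{L_-}+azP_{L_0}$. Apply this at each of the $m$ double points in turn. The value of $P$ on the singular knot is
$$P=\sum_{S}u^{m-|S|}(az)^{|S|}P_{K_S},$$
where $K_S$ is smoothed at the double points in $S$ and has negative crossings at the others. It has $r(S)$ components. Each smoothing changes the number of components by $\pm1$, so $|S|-(r(S)-1)$ is even and
$$a^{|S|}P_{K_S}=A^{(|S|-r(S)+1)/2}\,\tilde P_{K_S}\in\Bigl(-\frac uz\Bigr)^{r(S)-1}+F^1$$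
by Lemma 1 and $A^{\pm1}\in1+F^1$. As $u^{m-|S|}z^{|S|}\in F^m$, we get $P\in F^m$, and modulo $F^{m+1}$ it equals the right side of (4). The monomial $x^ku^j=z^{2k}u^j$ has weight $2k+j$. So $p_{k,j}$ vanishes on $m$-singular knots with $m>2k+j$, and (4) holds. $\square$

*Example.* For $m=1$ the right side of (4) is $u+z(-u/z)=0$. So $p_{0,1}$ vanishes on 1-singular knots. It is therefore constant, and it is $0$ because it is $0$ on the unknot.

## The case $pc_4$ from a congruence mod 8

At $t=\sqrt{-1}$ we have $a=t$, hence
$$A=t^2=-1,\qquad u=-2,\qquad x=t-2+t^{-1}=-2 .$$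
So for every knot
$$P_K\big|_{A=-1,\ x=-2}=V_K(\sqrt{-1})=\pm1.\tag{5}$$
For the trefoil this reads $-2-1+2=-1$, and for the figure-eight knot $-1-1-1+2=-1$.

Let us see what (5) says about $pc_4$. Since $P_K\in\mathbb Z[A^{\pm1},x]$ and $A=1+u$ becomes the unit $-1$, the expansion in $x$ and $u$ may be evaluated modulo 8 at $x=u=-2$: all monomials with $k+j\ge3$ become $0$. With $p_{0,1}=0$,
$$1-2c_2+4\,(c_4+p_{1,1}+p_{0,2})\equiv\pm1\pmod 8.$$
Reducing mod 4 shows that the sign is $+$ if $c_2$ is even and $-$ if $c_2$ is odd. Solving in each case gives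
$$c_4+p_{1,1}+p_{0,2}\equiv\begin{cases}c_2/2&(c_2\text{ even})\\(c_2-1)/2&(c_2\text{ odd})\end{cases}\pmod2 .$$
The right side is the integer part of $c_2/2$, which is congruent to $\frac12c_2(c_2-1)$ mod 2: both have period 4 in $c_2$ mod 2, and both take the values $0,0,1,1$ at $c_2=0,1,2,3$. So far no degree has been gained for $c_4$, because $\frac12c_2(c_2-1)$ has degree bound $4$. But $pc_4=c_4-\frac12c_2(c_2+1)$, and $\frac12c_2(c_2-1)-\frac12c_2(c_2+1)=-c_2$. Therefore
$$pc_4\equiv p_{1,1}+p_{0,2}+c_2\pmod2 .\tag{6}$$
By Lemma 2 the right side has degree $\le3$. This is Theorem 1 for $n=2$. (It is additive, because $p_{0,1}=0$ makes $p_{1,1}$ and $p_{0,2}$ additive.) On the trefoil (6) reads $-1\equiv1-1+1$, and on the figure-eight knot $0\equiv0+1-1$.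

Two features of this calculation decide how to do the general case. First, the sign in (5) depends on the knot, and it produced the term $\frac12c_2(c_2-1)$ of degree bound 4. Second, passing from $c_4$ to $pc_4$ cancelled exactly this term. Repeating the calculation modulo $2^{n+1}$ with the $p_{k,j}$ would need such cancellations in every degree. Both points are settled at once by a logarithm. It sends both values $\pm1$ to $0$, and it turns a product expansion of $P_K$, extending (1), into a linear relation. So we first need the two-variable version of the exponents $pc_{2i}$.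

## A product expansion in two variables

Set $\varepsilon_{k,0}=(-1)^k$ and $\varepsilon_{k,j}=1$ for $j\ge1$. Every element of $1+(x,u)\mathbb Z[[x,u]]$ can be written uniquely as $\prod_{(k,j)\ne(0,0)}(1+\varepsilon_{k,j}x^ku^j)^{b_{k,j}}$ with $b_{k,j}\in\mathbb Z$. Indeed $(1+\varepsilon_{k,j}x^ku^j)^{b}=1+\varepsilon_{k,j}b\,x^ku^j+\cdots$ with further terms of larger total degree. So, once the exponents with $k+j<N$ are known, those with $k+j=N$ can be read off from the terms of total degree $N$. Define integers $b_{k,j}(K)$ by
$$P_K=\prod_{(k,j)\neq(0,0)}(1+\varepsilon_{k,j}x^ku^j)^{b_{k,j}(K)}.\tag{7}$$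
Since $P$ is multiplicative and the exponents are unique, each $b_{k,j}$ is additive. Setting $u=0$ kills every factor with $j\ge1$ except for the constant $1$, and leaves $C=\prod_k(1+(-x)^k)^{b_{k,0}}$. Hence
$$b_{n,0}=pc_{2n}.$$

*Example: the trefoil.* $P=1+x+xu-u^2$, so $b_{1,0}=-1$ and $b_{0,1}=0$. Next, $(1-x)P=1-x^2+xu-u^2-x^2u+xu^2$, so $b_{2,0}=-1$, $b_{1,1}=1$, $b_{0,2}=-1$. The product $(1+x^2)^{-1}(1+xu)(1+u^2)^{-1}$ has no cubic terms, so the cubic terms $-x^2u+xu^2$ give $b_{3,0}=0$, $b_{2,1}=-1$, $b_{1,2}=1$, $b_{0,3}=0$.

*Example: the figure-eight knot.* $P=1-x+u^2-u^3+\cdots$ gives $b_{1,0}=1$, $b_{0,1}=0$. Dividing by $1-x$ gives $1+u^2+xu^2-u^3+\cdots$ up to total degree 3. So $b_{2,0}=b_{1,1}=0$, $b_{0,2}=1$, and $b_{3,0}=b_{2,1}=0$, $b_{1,2}=1$, $b_{0,3}=-1$.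

**Lemma 3.** $b_{k,j}$ has degree $\le2k+j$.

*Proof.* Let $\ell_{k,j}$ be the coefficient of $x^ku^j$ in $\log P_K\in\mathbb Q[[x,u]]$. It is a rational polynomial in the $p_{k',j'}$, and it is isobaric of weight $2k+j$ when $p_{k',j'}$ has weight $2k'+j'$, because $(k',j')$ is the exponent of the monomial belonging to $p_{k',j'}$. By Lemma 2 and the product fact, $\ell_{k,j}$ has degree $\le2k+j$. Taking logarithms in (7), with $\log(1+y)=\sum_{r\ge1}\frac{(-1)^{r-1}}ry^r$, gives
$$\ell_{k,j}=\varepsilon_{k,j}b_{k,j}+\sum_{r>1,\ r\mid k,\ r\mid j}\frac{(-1)^{r-1}}r\,\varepsilon_{k/r,j/r}^{\,r}\,b_{k/r,j/r}.\tag{8}$$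
Induct on $k+j$: each $b_{k/r,j/r}$ with $r>1$ has degree $\le(2k+j)/r$, and (8) gives the claim for $b_{k,j}$. $\square$

## The 2-adic logarithm and the proof of Theorem 1

Let $\hat{\mathbb Z}_2$ be the ring of 2-adic integers, $\mathbb Q_2$ its fraction field, and $\operatorname{ord}_2$ the valuation.

**The logarithm on units.** For $w\in4\hat{\mathbb Z}_2$ the series $\log(1+w)=\sum_{r\ge1}(-1)^{r-1}w^r/r$ converges and gives a homomorphism $1+4\hat{\mathbb Z}_2\to4\hat{\mathbb Z}_2$ (textbook). If $s=\operatorname{ord}_2w\ge2$ and $r\ge2$, then $\operatorname{ord}_2(w^r/r)-s=(r-1)s-\operatorname{ord}_2r\ge2(r-1)-\operatorname{ord}_2 r\ge r-\operatorname{ord}_2r>0$. So the first term dominates: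
$$\operatorname{ord}_2\log(1+w)=\operatorname{ord}_2w\qquad\text{if }\operatorname{ord}_2w\ge2.$$
In particular $\log$ is continuous on $1+4\hat{\mathbb Z}_2$. Every unit $y\in\hat{\mathbb Z}_2^\times$ satisfies $y^2\in1+8\hat{\mathbb Z}_2$, so $\log y:=\frac12\log(y^2)$ defines a continuous homomorphism $\hat{\mathbb Z}_2^\times\to\hat{\mathbb Z}_2$. It agrees with the series on $1+4\hat{\mathbb Z}_2$, and $\log(\pm1)=\frac12\log1=0$. For example, $\log9=8-32+\frac{512}3-\cdots\equiv8$ mod $32$, so $\log3\equiv4$ mod $16$. Likewise $\log5=4-8+\frac{64}3-64+\cdots\equiv-4$ mod $16$.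

**Step 1: an infinite product equal to $\pm1$.** The aim is to evaluate (7) at the point of (5). Both $x$ and $u$ become $-2\in2\hat{\mathbb Z}_2$, so $x,u\mapsto-2$ defines a continuous ring homomorphism $\mathbb Z[[x,u]]\to\hat{\mathbb Z}_2$; it maps $(x,u)^N$ into $2^N\hat{\mathbb Z}_2$. It sends $A=1+u$ to $-1$, so on $\mathbb Z[A^{\pm1},x]$ it is evaluation at $A=-1$, $x=-2$. The finite products of the factors of (7) with $k+j\le N$ converge to $P_K$ as $N\to\infty$, so (5) gives
$$\prod_{(k,j)\ne(0,0)}\bigl(1+\varepsilon_{k,j}(-2)^{k+j}\bigr)^{b_{k,j}(K)}=\pm1\quad\text{in }\hat{\mathbb Z}_2^\times.\tag{9}$$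

**Step 2: a linear relation.** The aim is to remove the sign and to make the relation linear in the $b_{k,j}$. Put $\lambda_{k,j}=\log\bigl(1+\varepsilon_{k,j}(-2)^{k+j}\bigr)$ and apply the continuous homomorphism $\log$ to the partial products in (9). In the limit,
$$\sum_{k+j\ge1}\lambda_{k,j}\,b_{k,j}(K)=0,\qquad\operatorname{ord}_2\lambda_{k,j}=k+j\ \text{ if }k+j\ge2.\tag{10}$$

**Step 3: the relation modulo 2 in total degree $n$.** The aim is to isolate the terms with $k+j=n$. Fix $n\ge2$ and divide (10) by $2^n$. For $k+j=n$ the coefficient $\lambda_{k,j}/2^n$ is a 2-adic unit, hence $\equiv1$ mod $2\hat{\mathbb Z}_2$; here $n\ge2$ is used. For $k+j>n$ the coefficient lies in $2\hat{\mathbb Z}_2$. So for every knot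
$$\sum_{k+j=n}b_{k,j}(K)\equiv-\sum_{1\le k+j<n}\frac{\lambda_{k,j}}{2^n}\,b_{k,j}(K)\pmod{2\hat{\mathbb Z}_2}.\tag{11}$$
The left side is an integer, so the right side lies in $\hat{\mathbb Z}_2$, although its individual terms need not.

**Step 4: an integer-valued invariant in place of the right side.** The right side of (11) has 2-adic coefficients, and we need an invariant with values in $\mathbb Z$. Since $\mathbb Q_2=\mathbb Z[\frac12]+2\hat{\mathbb Z}_2$, we can choose, for the finitely many $(k,j)$ with $1\le k+j<n$, numbers $r_{k,j}\in\mathbb Z[\frac12]$ with $r_{k,j}\equiv-\lambda_{k,j}/2^n$ mod $2\hat{\mathbb Z}_2$. Put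
$$E_n=\sum_{1\le k+j<n}r_{k,j}\,b_{k,j}.$$
For each knot $E_n(K)\in\mathbb Z[\frac12]$. As the $b_{k,j}(K)$ are integers, $E_n(K)$ is congruent mod $2\hat{\mathbb Z}_2$ to the right side of (11), so $E_n(K)\in\hat{\mathbb Z}_2$. Hence $E_n(K)\in\mathbb Z[\frac12]\cap\hat{\mathbb Z}_2=\mathbb Z$. So $E_n$ is an integer-valued invariant. It is additive, being a linear combination of additive invariants, and by Lemma 3 its degree is at most
$$\max\{2k+j:\ k+j\le n-1\}=2n-2.$$

**Step 5: reading off $v_{2n-1}$.** It remains to solve (11) for $b_{n,0}=pc_{2n}$. Signs do not matter mod 2, so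
$$pc_{2n}\equiv v_{2n-1}:=\sum_{j=1}^nb_{n-j,j}+E_n\pmod2.\tag{12}$$
Both sides are integers, so this congruence, proved mod $2\hat{\mathbb Z}_2$, is a congruence mod 2 in $\mathbb Z$. By Lemma 3, $b_{n-j,j}$ has degree $\le2(n-j)+j=2n-j\le2n-1$ for $j\ge1$. Thus $v_{2n-1}$ is integer-valued, additive, and of degree $\le2n-1$. This proves Theorem 1. $\blacksquare$

**The Corollary.** By (12), $w_{2n}=\frac12(pc_{2n}-v_{2n-1})$ is integer-valued. It is additive and of degree $\le 2n$, and $v_{2n-1}$ contributes nothing to the symbol in degree $2n$, so that symbol is half the symbol of $pc_{2n}$.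

**The invariants $v_3$ and $v_5$.** For $n=2$: $\lambda_{0,1}=\log(-1)=0$ and $\lambda_{1,0}=\log3$, with $\frac14\log3\equiv1$ mod 4. So we may take $r_{0,1}=0$, $r_{1,0}=1$, and
$$v_3=b_{1,1}+b_{0,2}+b_{1,0}.$$
Since $b_{0,1}=p_{0,1}=0$, we have $b_{1,1}=p_{1,1}$ and $b_{0,2}=p_{0,2}$. With $b_{1,0}=-c_2$ this is (6) again, mod 2.

For $n=3$: $\frac18\log3\equiv\frac12$ mod 2, and $\lambda_{2,0}=\lambda_{1,1}=\lambda_{0,2}=\log5$ with $\frac18\log5\equiv-\frac12$ mod 2. So we may take
$$v_5=b_{2,1}+b_{1,2}+b_{0,3}+\tfrac12\bigl(b_{2,0}+b_{1,1}+b_{0,2}-b_{1,0}\bigr).$$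
The half-integral part $E_3$ is an integer on every knot precisely because of the congruence for $n=2$. With the values computed above, the trefoil has $v_5=-1+1+0+\frac12(-1+1-1+1)=0$ and $pc_6=0$. The figure-eight knot has $v_5=0+1-1+\frac12(0+0+1-1)=0$ and $pc_6=0$.

## Symbols on paths and cycles: the proof of Theorem 2

To show that the degree and the modulus cannot be improved, we evaluate symbols on two families of chord diagrams. One more fact is used here: for a chord diagram $D$, smoothing all chords gives
$$r(D)=1+\operatorname{corank}_{\mathbb F_2}(\text{adjacency matrix of the intersection graph})$$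
circles (Cohn–Lempel 1972; Soboleva 2001). For two crossing chords the matrix has corank $0$, and smoothing both gives one circle. For a single chord the matrix is $(0)$, and smoothing gives two circles.

**Step 1: symbols of additive invariants vanish on disconnected intersection graphs.** This will reduce all later sums to connected pieces. Let $D$ have disconnected intersection graph, and let $H$ be one component. Draw chords as straight segments. The union of the chords of $H$ is a connected set. A chord $c$ outside $H$ does not meet it, so all endpoints of $H$ lie on one side of $c$. On the other side, the arc of the circle between the endpoints of $c$ contains no endpoint of $H$. So, if the endpoints of $H$ cut the circle into arcs, both ends of $c$ lie in the same arc. A chord outside $H$ crossing $c$ has an endpoint on each side of $c$, so one of its ends lies in this same arc, and hence both do. Thus every other component lies in a single arc. Take an arc that contains chords. The chords in it and the remaining chords (which include $H$) exhibit $D$ as a connected sum of two nonempty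 diagrams.

Such a diagram is realized by a connected sum $K\#K'$ of singular knots, each with at least one double point. If $v$ is additive, its value is
$$\sum_{\eta,\eta'}\operatorname{sgn}(\eta)\operatorname{sgn}(\eta')\bigl(v(K_\eta)+v(K'_{\eta'})\bigr)=0,$$
the sums running over all resolutions, since $\sum_{\eta'}\operatorname{sgn}(\eta')=0$ and $\sum_\eta\operatorname{sgn}(\eta)=0$. So the symbol of $v$ vanishes on $D$.

**Step 2: paths and cycles, and the symbol of $c_{2k}$.** The aim is to provide the test diagrams. For $m\ge4$ take $2m$ cyclically ordered points and the chords $\{2i,2i+3\}$, $i\in\mathbb Z/m$. Between the ends of chord $i$ lie the points $2i+1$ and $2i+2$. They belong to the chords $i-1$ and $i+1$, whose other ends $2i-2$ and $2i+5$ lie outside. So chord $i$ crosses exactly the chords $i\pm1$, and the intersection graph is the cycle $C_m$. Deleting chords from a long cycle gives a diagram whose intersection graph is the path $P_l$ on $l$ vertices. We use $C_m$ and $P_l$ also as names of the diagrams.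

*Coranks.* A vector in the kernel for $C_m$ satisfies $y_{i-1}=y_{i+1}$ for all $i$. So the corank is $1$ for $m$ odd (all entries equal) and $2$ for $m$ even. For $P_l$ with $l\ge2$ the equations are $y_2=0$, $y_{l-1}=0$, and $y_{i-1}=y_{i+1}$ for $1<i<l$. The first kills all entries of even index. If $l$ is even, the second kills all of odd index and the corank is $0$. If $l$ is odd, the odd entries are equal and otherwise free, and the corank is $1$. For $l=1$ the corank is $1$.

*The symbol of $c_{2k}=p_{k,0}$.* On a diagram with $2k$ chords it is the coefficient of $u^0z^{2k}$ in (4). The term of $S$ has $u$-exponent $m-|S|+r(S)-1$, which is $0$ only if $S=D$ and $r(D)=1$. So the symbol is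
$$W(D)=\begin{cases}1&\text{if }r(D)=1,\\0&\text{otherwise,}\end{cases}\qquad W(\emptyset)=1.$$
Coranks add over components. So $W$ of a disjoint union of paths is $1$ if all paths have even length (number of chords) and $0$ otherwise, and $W(C_{2n})=0$ for $n\ge2$.

**Step 3: the symbol of $pc_{2n}$ in degree $2n$.** This step proves (b). Let $\ell_n=\ell_{n,0}$ be the coefficient of $x^n$ in $\log C$. By (8) with $j=0$ and Lemma 3, $\ell_n-(-1)^npc_{2n}$ has degree $<2n$, so $\sigma(\ell_n)=(-1)^n\sigma(pc_{2n})$ in degree $2n$. Also $\ell_n$ is additive, so Step 1 applies to it. From $C=\exp\sum_n\ell_nx^n$ we have $c_{2n}=\sum_q\frac1{q!}\sum_{n_1+\cdots+n_q=n}\ell_{n_1}\cdots\ell_{n_q}$. By the product formula the symbol of $\ell_{n_1}\cdots\ell_{n_q}$ is a sum over ordered partitions of the chords into blocks of sizes $2n_1,\dots,2n_q$. The factor $1/q!$ turns ordered partitions into unordered ones: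
$$W(D)=\sum_{\text{partitions of }D}\ \prod_{\text{blocks }T}\sigma(\ell)(T),\tag{13}$$
over all partitions of the set of chords into nonempty blocks of even size, where $\sigma(\ell)(T)$ is $\sigma(\ell_{|T|/2})(T)$. Only partitions into blocks with connected intersection graph contribute.

*Paths.* For $P_2$ there is only one partition, so $\sigma(\ell)(P_2)=W(P_2)=1$. Let $l\ge4$ be even, and suppose $\sigma(\ell)(P_s)=0$ for even $s$ with $4\le s<l$. Connected blocks of $P_l$ are subpaths. Apart from the one-block partition, only partitions into blocks $P_2$ contribute, and there is exactly one, the perfect matching of the path. So (13) reads $1=\sigma(\ell)(P_l)+1$, and $\sigma(\ell)(P_l)=0$.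

*Cycles.* Let $n\ge2$. The connected proper subsets of $C_{2n}$ are subpaths. So besides the one-block partition only the perfect matchings contribute, and there are two. Hence $0=W(C_{2n})=\sigma(\ell)(C_{2n})+2$, and
$$\sigma(pc_{2n})(C_{2n})=\pm2\quad(n\ge2),\qquad\sigma(pc_2)(P_2)=\pm1 .$$

If $pc_{2n}$ is congruent mod $M$ to an integer-valued or $\mathbb Z_M$-valued invariant of degree $\le2n-1$, then its values on $2n$-singular knots vanish mod $M$. For $n\ge2$ this gives $M\mid2$, so $M=2$, and for $n=1$ it gives $M\mid1$, so no $M\ge2$ is possible. Conversely, for $n\ge2$ and $M=2$ such an invariant exists by Theorem 1. This proves (b).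

**Step 4: reduction of (a) to the symbol of $b_{n-1,1}$.** Let $n\ge2$ and $m=2n-1$. We must show that $pc_{2n}$ mod 2 does not vanish on all $m$-singular knots. In (12), $b_{n-j,j}$ with $j\ge2$ has degree $\le2n-2$, and so does $E_n$. So on $m$-singular knots $pc_{2n}$ is congruent mod 2 to $b_{n-1,1}$, whose value there is its symbol in degree $2n-1$. Put $d_{2k}=b_{k,1}$, and write $\delta(D)$ for the symbol of $d_{2k}$ on a diagram $D$ with $2k+1$ chords. Since $d_{2k}$ is additive, $\delta$ vanishes on disconnected intersection graphs.

**Step 5: an equation for $\delta$.** The aim is to compute $\delta$ from Lemma 2. Modulo $u^2$, (7) reads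
$$P\equiv\prod_{k\ge1}(1+(-x)^k)^{b_{k,0}}\prod_{k\ge0}(1+x^ku)^{b_{k,1}}\equiv C\cdot\Bigl(1+u\sum_{k\ge0}d_{2k}x^k\Bigr),$$
so $\sum_kp_{k,1}x^k=C\cdot\sum_kd_{2k}x^k$. Write $\sigma(p)(D)$ for the symbol of $p_{k,1}$ on a diagram $D$ with $2k+1$ chords. By the product formula, for $|D|$ odd,
$$\sigma(p)(D)=\sum_{T\subset D,\ |T|\text{ odd}}\delta(T)\,W(D\setminus T).\tag{14}$$
On the other hand $\sigma(p)(D)$ is the coefficient of $u\,z^{|D|-1}$ in (4). The $u$-exponent $|D|-|S|+r(S)-1$ equals $1$ either when $S=D$ and $r(D)=2$, with coefficient $-1$, or when $S=D-c$ for a chord $c$ and $r(D-c)=1$, with coefficient $+1$. So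
$$\sigma(p)(D)=-[r(D)=2]+\#\{c:\ r(D-c)=1\},\tag{15}$$
where the bracket is $1$ if the condition holds and $0$ otherwise.

**Step 6: $\delta$ on odd paths.** These values enter the computation on cycles, and they settle $n=2$. Let $l$ be odd. Then $r(P_l)=2$. Deleting the chord in position $q$ leaves paths of lengths $q-1$ and $l-q$, so $r(P_l-c)=1$ exactly when $q$ is odd, which happens for $\frac{l+1}2$ chords. By (15), $\sigma(p)(P_l)=\frac{l+1}2-1=\frac{l-1}2$. In (14) only connected $T$ contribute, that is subpaths $P_s$ with $s$ odd, and $W(D\setminus T)=1$ exactly when both complementary pieces have even length. The piece before $T$ has one of the lengths $0,2,\dots,l-s$, so there are $\frac{l-s}2+1$ such subpaths. Hence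
$$\sum_{s\text{ odd},\ s\le l}\delta(P_s)\Bigl(\frac{l-s}2+1\Bigr)=\frac{l-1}2\qquad(l\text{ odd}).$$
This is a triangular system with diagonal coefficients $1$, so it has a unique solution. The values $\delta(P_3)=1$ and $\delta(P_s)=0$ for odd $s\ne3$ solve it: for $l=1$ both sides are $0$, and for $l\ge3$ the left side is $\frac{l-3}2+1=\frac{l-1}2$.

**Step 7: $\delta$ on odd cycles.** Let $m\ge5$ be odd. Then $r(C_m)=2$, and each of the $m$ diagrams $C_m-c=P_{m-1}$ has $r=1$, because $m-1$ is even. By (15), $\sigma(p)(C_m)=m-1$. In (14), the connected proper subsets of odd size are subpaths $P_s$ with $s$ odd, and by Step 6 only $s=3$ contributes. There are $m$ subpaths $P_3$, each with complement $P_{m-3}$ of even length, so $W=1$. Hence $m-1=\delta(C_m)+m$, and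
$$\delta(C_m)=-1 .$$

**Step 8: conclusion of (a).** By Step 4, the value of $pc_{2n}$ mod 2 on a $(2n-1)$-singular knot with diagram $D$ is $\delta(D)$ mod 2. It is $1$ on $P_3$ if $n=2$, and $1$ on $C_{2n-1}$ if $n\ge3$. So $pc_{2n}$ mod 2 is not of degree $\le2n-2$. If $v_{2n-1}$ had degree $\le2n-2$, then its reduction $pc_{2n}$ mod 2 would too. Hence $v_{2n-1}$ has degree exactly $2n-1$. $\blacksquare$
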